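\newtheorem{theorem}{Theorem}
\newtheorem{proposition}{Proposition}
\newtheorem{lemma}{Lemma}
\theoremstyle{definition}
\newtheorem{definition}{Definition}

\title{Morsifications with only real critical points\\ and components of the discriminant complement}


\begin{abstract}
Does every component of the complement of the discriminant of a versal deformation of a real function germ contain a Morsification all of whose critical points are real? We show that the answer is negative. For $f=x^4+2ax^2y^2+y^4$ with $a\neq1$ close to $1$ ($\mu=9$), and for all quadratic stabilizations of $f$, every real analytic versal deformation has a component of the discriminant complement in which no function has all nine critical points real. The component is singled out by a convexity property of the negative regions of quartic polynomials. For large $a$ the same property no longer obstructs: in the monomial versal deformation of $f$ itself, some component having it does contain a Morsification with nine real critical points.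
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $f:(\mathbb R^n,0)\to(\mathbb R,0)$ be a real analytic function germ with $df(0)=0$ and finite Milnor number $\mu(f)$, the dimension of the local algebra $Q_f=\mathbb R\{x\}/(\partial_{1}f,\dots,\partial_{n}f)$. A real analytic deformation $F(x,\lambda)$, $\lambda\in(\mathbb R^k,0)$, $F(\cdot,0)=f$, is \emph{versal} if every real analytic deformation $H(x,s)$ of $f$ is induced from it:
\[
H(x,s)=F(g(x,s),\theta(s)),\qquad g(x,0)=x,\quad \theta(0)=0,
\]
with real analytic germs $g,\theta$. We write $f_\lambda=F(\cdot,\lambda)$ and use the same symbol for the holomorphic extension of $f_\lambda$ to a neighborhood of $0$ in $\mathbb C^n$.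

Neighborhoods are chosen as usual. First fix a sufficiently small closed ball $D_\varepsilon\subset\mathbb C^n$ centered at $0$ (a Milnor ball for $f$), then a sufficiently small ball $B\subset\mathbb R^k$ centered at $0$, depending on $\varepsilon$. For $\lambda\in B$ the complexified $f_\lambda$ has exactly $\mu(f)$ critical points in $D_\varepsilon$, counted with multiplicity, and none on $\partial D_\varepsilon$. \emph{Unless $\mathbb C^2$ is mentioned explicitly, all critical points are understood to be those in $D_\varepsilon$.} The \emph{discriminant} $\Sigma\subset B$ is the set of those $\lambda$ for which the complexified $f_\lambda$ has a critical point with value $0$, that is, for which the complex level set $f_\lambda^{-1}(0)\cap D_\varepsilon$ is singular. A \emph{Morsification} of $f$ is a function $f_\lambda$, $\lambda\in B$, all of whose critical points are nondegenerate. A critical point is \emph{real} if it lies in $\mathbb R^n$.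

Inside one component of $B\setminus\Sigma$ the zero level never becomes singular, even over $\mathbb C$, so a component is a family of functions with the same shape of zero set. The critical points, on the other hand, may collide and change from real to complex conjugate and back, as long as their values avoid $0$. It is natural to ask whether this freedom always suffices to make all of them real. This is the following problem from Vassiliev \cite{V}:
\begin{quote}
\textbf{Problem C.} \emph{Is it true that any component of the complement of the discriminant variety of a versal deformation contains a Morsification, whose all $\mu(f)$ critical points are real?}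
\end{quote}
Here $f$ is an arbitrary germ as above, $F$ is an arbitrary real analytic versal deformation of it, and the components are those of $B\setminus\Sigma$.

The first examples suggest the answer yes. For $f=x^3$ and $F=x^3+\lambda_1x+\lambda_0$ the discriminant is the cusp $4\lambda_1^3+27\lambda_0^2=0$. Both sides of the cusp contain points with $\lambda_1<0$, for which the two critical points $\pm\sqrt{-\lambda_1/3}$ are real and nondegenerate. In fact every simple singularity has the property. Nevertheless the general answer is negative. For $a>-1$, $a\ne1$, put
\[
f_a(x,y)=x^4+2a\,x^2y^2+y^4=r^4+2(a-1)x^2y^2,\qquad r^2=x^2+y^2 .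
\]
This is the singularity $X_9^+$. The form $f_a$ is positive definite and, as shown in Section~\ref{sec:family}, $\mu(f_a)=9$.

\begin{theorem}\label{thm:main}
There is $\eta_0>0$ such that for $0<|a-1|<\eta_0$, all $n\ge2$ and all signs $\sigma_i=\pm1$ the following holds for $f=f_a(x_1,x_2)+\sum_{i=3}^n\sigma_ix_i^2$. For every real analytic versal deformation of $f$, with $D_\varepsilon$ and $B$ sufficiently small, there is a component $U$ of $B\setminus\Sigma$ such that for no $\lambda\in U$ are all $9$ critical points of $f_\lambda$ real, whether $f_\lambda$ is a Morsification or not.
\end{theorem}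

So the answer to Problem C is negative, with counterexamples for every $n\ge2$. The components $U$ that we find are singled out by a property (N), defined in Section~\ref{sec:N}, which is constant on components. Roughly, among the components of the set where the polynomial is negative there are four, one of which lies \emph{inside the triangle} spanned by the three others. The second result says that (N) is not an obstruction by itself; the modulus $a$ matters.

\begin{theorem}\label{thm:supp}
Let $n=2$ and let $F$ be the deformation \eqref{eq:F} of $f_a$ below. If $a$ is sufficiently large, every sufficiently small ball $B$ contains a component of $B\setminus\Sigma$ with property \textup{(N)} that contains a Morsification with all $9$ critical points real.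
\end{theorem}

\paragraph{The idea.} Why look at $a$ close to $1$? At $a=1$ the form $f_a$ becomes $r^4=(x+iy)^2(x-iy)^2$, whose complex gradient vanishes along the two isotropic lines $x\pm iy=0$. For a polynomial with leading form $r^4$, critical points can therefore disappear at infinity in the isotropic directions. When $a\neq1$ is close to $1$ they come back as critical points of large modulus near these directions. Real points are far from isotropic directions, so the returning points are not real. This defect can be avoided only if the limit is degenerate, and then, after normalization and up to an additive constant, the polynomial is close to a function of $r^2$ alone. But such a polynomial is either convex or has all its local minima near a circle, on a convex curve. Since every component of a negative region contains a local minimum, (N) is impossible in both cases.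

\section{The germs $f_a$ and their miniversal deformation}\label{sec:family}

We have $\partial_xf_a=4x(x^2+ay^2)$ and $\partial_yf_a=4y(y^2+ax^2)$. A common zero in $\mathbb C^2$ with $x=0$ or $y=0$ is the origin. If $xy\ne0$, then $x^2=-ay^2$ and $y^2=-ax^2$, so $a^2=1$, which is excluded. Hence
\begin{equation}\label{eq:nograd}
\nabla f_a\neq0\quad\text{on }\mathbb C^2\setminus0\qquad(a>-1,\ a\neq1).
\end{equation}
The partials are two cubic forms without common zeros in $\mathbb C^2\setminus0$, so the graded algebra $Q_{f_a}$ has Hilbert series $(1+T+T^2)^2=1+2T+3T^2+2T^3+T^4$ and dimension $\mu(f_a)=9$. The monomials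
\[
e_1,\dots,e_9=1,\;x,\;y,\;x^2,\;xy,\;y^2,\;x^2y,\;xy^2,\;x^2y^2
\]
form a basis. In degree $3$ the relations are $x^3\equiv-axy^2$ and $y^3\equiv-ax^2y$. In degree $4$ they give $x^3y\equiv-axy^3\equiv a^2x^3y$, hence $x^3y\equiv xy^3\equiv0$, and $x^4\equiv y^4\equiv-ax^2y^2$, so $x^2y^2$ spans the one-dimensional degree-$4$ part. A deformation whose initial velocities span the local algebra is versal (the versality theorem), so
\begin{equation}\label{eq:F}
F(x,y,\lambda)=f_a+\sum_{j=1}^9\lambda_je_j,\qquad \lambda\in\mathbb R^9,
\end{equation}
is a versal deformation of $f_a$. The stabilized germ $f_a(x_1,x_2)+\sum_{i\ge3}\sigma_ix_i^2$ has the same local algebra, so $F+\sum_{i\ge3}\sigma_ix_i^2$ is a versal deformation of it.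

Write $f_\lambda=F(\cdot,\lambda)$. Its leading form is $f_{a'}$ with $a'=a+\lambda_9/2$. From now on $B_0\subset\mathbb R^9$ denotes a ball around $0$ so small that $a'$ stays in a compact subset of $(-1,\infty)\setminus\{1\}$. On $B_0$ the following holds.
\begin{itemize}
\item By \eqref{eq:nograd}, the leading forms of the partials of $f_\lambda$ have no common zero in $\mathbb C^2\setminus0$, so by B\'ezout $f_\lambda$ has exactly $9$ critical points \emph{in all of} $\mathbb C^2$, counted with multiplicity.
\item By \eqref{eq:nograd} and compactness, $|\nabla f_{a'}(p)|\ge c|p|^3$ on $\mathbb C^2$ with a uniform $c>0$. The remaining terms of $f_\lambda$, of degree at most $3$, have gradient bounded by $\mathrm{const}\cdot|\lambda|(1+|p|^2)$. Thus the critical points are bounded uniformly on $B_0$ and tend to $0$ as $\lambda\to0$.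
\end{itemize}
So for the deformation \eqref{eq:F} the restriction to $D_\varepsilon$ is automatic for small $\lambda$: all critical points in $\mathbb C^2$ lie there. We let $\Sigma\subset B_0$ be the set of $\lambda$ for which $f_\lambda$ has a critical point in $\mathbb C^2$ with value $0$; on sufficiently small balls this agrees with the definition in Section~\ref{sec:intro}. By the uniform bound, $\Sigma$ is closed in $B_0$.

\section{Property (N)}\label{sec:N}

We need an invariant of components of $B_0\setminus\Sigma$ that restricts the positions, not only the number, of local minima. Topology of the zero set alone does not see positions. For quartics, however, a little affine geometry is as rigid as topology, because a quartic polynomial has at most four zeros on a line on which it does not vanish identically.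

Let $P$ be a real quartic polynomial in two variables with positive definite leading form. The set $W_P=\{p\in\mathbb R^2:P(p)<0\}$ is open and bounded.

\begin{definition}
$P$ has \emph{property} (N) if there are points $p_0,p_1,p_2,p_3$ in four pairwise different components of $W_P$ such that $p_0$ lies in the interior of the triangle $p_1p_2p_3$.
\end{definition}

The property is preserved by translations, homotheties and multiplication of $P$ by positive constants.

\begin{lemma}\label{lem:line}
\textup{(a)} No line meets three different components of $W_P$.

\textup{(b)} For three distinct components $A_i,A_j,A_k$ of $W_P$, the orientation of the triple $(p_i,p_j,p_k)$, $p_i\in A_i$, $p_j\in A_j$, $p_k\in A_k$, is nonzero and independent of the choice of points. In particular, if \textup{(N)} holds for points $p_i\in A_i$, $i=0,\dots,3$, it holds for any other points $p_i'\in A_i$.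
\end{lemma}

\begin{proof}
(a) On a line, $P$ is a quartic polynomial in one variable with positive leading coefficient. Points of the line in three different components of $W_P$ lie in three different maximal intervals of negativity. These intervals are bounded and their endpoints are zeros. An endpoint shared by two intervals is a zero of multiplicity at least $2$. So there are at least $6$ zeros with multiplicity, which is impossible for a quartic.

(b) By (a), the determinant defining the orientation never vanishes on the connected set $A_i\times A_j\times A_k$. For the last statement, the barycentric coordinates of $p_0$ with respect to $p_1,p_2,p_3$ are the quotients of the oriented areas of $(p_0,p_2,p_3)$, $(p_1,p_0,p_3)$, $(p_1,p_2,p_0)$ by that of $(p_1,p_2,p_3)$. Hence $p_0$ is in the interior of the triangle if and only if these four triples have equal nonzero orientations.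
\end{proof}

\begin{lemma}\label{lem:const}
On each component of $B_0\setminus\Sigma$, either all $f_\lambda$ have \textup{(N)} or none has.
\end{lemma}

In the first case we say that the component has property (N).

\begin{proof}
The idea is to carry the negative regions along a path by a flow; by Lemma~\ref{lem:line}(a) the triples of points then cannot change orientation.

The set $B_0\setminus\Sigma$ is relatively open in a convex set, so two points of one component are joined inside it by a polygonal path. It suffices to treat one segment $\lambda(t)$, $t\in[0,1]$. Put $f_t=f_{\lambda(t)}$ and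
\[
Z=\{(p,t)\in\mathbb R^2\times[0,1]: f_t(p)=0\}.
\]
The leading forms of the $f_t$ are uniformly positive definite and the other coefficients are bounded, so $Z$ is compact. Since $\lambda(t)\notin\Sigma$, the spatial gradient $\nabla f_t$ does not vanish on $Z$, hence not on some bounded neighborhood $\mathcal N$ of $Z$. Let $\chi$ be a smooth function with compact support in $\mathcal N$ and $\chi=1$ in a neighborhood of $Z$. Let $h_t$, $h_0=\mathrm{id}$, be the flow of the compactly supported time-dependent vector field
\[
v=-\chi\,(\partial_tf_t)\,\frac{\nabla f_t}{|\nabla f_t|^2}.
\]
Where $\chi=1$, the value of $f_t$ is constant along trajectories, because $\partial_tf_t+\nabla f_t\cdot v=0$. Hence for each trajectory the set of times at which it lies on $Z$ is open in $[0,1]$. It is also closed. So a trajectory that meets $Z$ once stays in $Z$, and along every other trajectory $f_t$ has constant sign. Thus the homeomorphism $h_t$ of $\mathbb R^2$ maps $W_{f_0}$ onto $W_{f_t}$ and components onto components.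

If $p_0,\dots,p_3$ realize (N) for $f_0$, then $h_t(p_0),\dots,h_t(p_3)$ lie in four different components of $W_{f_t}$. By Lemma~\ref{lem:line}(a) the orientations of their triples never vanish, so they are constant in $t$, and (N) persists. Reversing the segment gives the converse.
\end{proof}

For $a$ near $1$ the property does occur, and with an explicit polynomial. We put one negative region around the origin and three around the cube roots of unity (Figure~\ref{fig:N}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw[dashed] (0,0) circle (0.5);
\foreach \ang in {60,180,300} {\draw[dashed] (\ang:0.5) -- (\ang:1.5);}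
\draw[densely dotted] (0:1)--(120:1)--(240:1)--cycle;
\filldraw[fill=gray!30] (0,0) circle (0.22);
\foreach \ang in {0,120,240} {\filldraw[fill=gray!30,rotate=\ang] (0.95,0) ellipse (0.23 and 0.09);}
\foreach \ang in {0,120,240} {\fill (\ang:1) circle (0.02);}
\fill (0,0) circle (0.02);
\node[below] at (0,0.02) {\small $p_0$};
\node[right] at (1.2,0) {\small $p_1$};
\node[above] at (120:1.2) {\small $p_2$};
\node[below] at (240:1.2) {\small $p_3$};
\end{tikzpicture}
\caption{Property (N) for the polynomial of Lemma~\ref{lem:exists} (schematic). The polynomial is negative at the origin $p_0$ and at the cube roots of unity $p_1,p_2,p_3$, and positive on the dashed circle $r=\frac12$ and the three dashed rays. The shaded negative regions containing the $p_i$ are therefore separated, and $p_0$ lies inside the dotted triangle $p_1p_2p_3$.}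
\label{fig:N}
\end{figure}

\begin{lemma}\label{lem:exists}
If $0<|a-1|\le\frac1{16}$, then arbitrarily close to $0\in\mathbb R^9$ there are $\lambda\notin\Sigma$ for which $f_\lambda$ has \textup{(N)}.
\end{lemma}

\begin{proof}
Let $z=x+iy$, so that $\mathrm{Re}\,z^3=r^3\cos3\theta$, let $c_0\in(\frac1{32},\frac1{20})$, and put
\[
P=f_a-2\,\mathrm{Re}\,z^3+r^2-c_0=r^2\bigl(r^2-2r\cos3\theta+1\bigr)+2(a-1)x^2y^2-c_0 .
\]
Since $x^2y^2\le r^4/4$, the middle term satisfies $|2(a-1)x^2y^2|\le\frac{|a-1|}2r^4\le\frac{r^4}{32}$. Therefore:
\begin{itemize}
\item at $p_0=0$: $P=-c_0<0$; at the cube roots of unity $p_1,p_2,p_3$, where $r=\cos3\theta=1$: $P\le\frac1{32}-c_0<0$;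
\item on the circle $r=\frac12$: $P\ge r^2(1-r)^2-\frac1{512}-c_0=\frac1{16}-\frac1{512}-c_0>0$;
\item on the three rays $\cos3\theta=-1$, $r\ge\frac12$: $P\ge r^2(r+1)^2-\frac{r^4}{32}-c_0\ge r^2-c_0>0$.
\end{itemize}
The circle and the three rays divide the plane into four regions, each containing exactly one $p_i$, so the $p_i$ lie in four different components of $W_P$. As $p_0$ is the centroid of $p_1p_2p_3$, property (N) holds. Choose $c_0$ in its interval so that $0$ is not one of the finitely many critical values of $P$ on $\mathbb C^2$.

It remains to move $P$ into the family \eqref{eq:F}. The cubic part of $P$ is $-2x^3+6xy^2$. Passing to $\tilde P(x,y)=P(x+\frac12,y)$ adds $\frac12\partial_xf_a=2x^3+2axy^2$ to it, so the cubic part of $\tilde P$ is $(6+2a)xy^2$ and $\tilde P\in f_a+\mathrm{span}(e_j)$. For $t>0$ the polynomial $t^4\tilde P(x/t,y/t)$ equals $f_{\lambda(t)}$ with $\lambda(t)\to0$ as $t\to0^+$. It has (N), and $0$ is not a critical value of it.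
\end{proof}

\section{An example: two critical points come back from infinity}\label{sec:example}

Before treating arbitrary polynomials with (N) we look at the polynomial just constructed and ask where its nine critical points are. The constant $c_0$ plays no role, so put $G_a=f_a-2\,\mathrm{Re}\,z^3+r^2$. We use the linear coordinates
\[
z=x+iy,\qquad w=x-iy
\]
on $\mathbb C^2$. A point is real if and only if $w=\bar z$; in particular \emph{a real point has $|w|=|z|$}. We have $r^2=zw$ and $xy=(z^2-w^2)/(4i)$, so with $h=a-1$
\[
G_a=z^2w^2-\tfrac h8(z^2-w^2)^2-z^3-w^3+zw .
\]

\emph{The case $a=1$.} In polar coordinates $G_1=r^4-2r^3\cos3\theta+r^2$. A real critical point other than $0$ has $\sin3\theta=0$. On $\cos3\theta=1$ the radial derivative is $2r(2r-1)(r-1)$; on $\cos3\theta=-1$ it is $4r^3+6r^2+2r>0$ for $r>0$. So there are seven real critical points: the origin, three with $r=\frac12$ and three with $r=1$.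

\emph{Points at infinity.} To study critical points with large $z$, write $(z,w)=(1/t,\,w'/t)$. Multiplying the partials by $t^3$ and writing $w$ for $w'$, we get the equations
\begin{align*}
2w^2-\tfrac h2(1-w^2)-3t+wt^2&=0,\\
2w+\tfrac h2w(1-w^2)-3w^2t+t^2&=0 .
\end{align*}
For $h=0$ they have the solution $w=t=0$, with Jacobian determinant $\det\begin{pmatrix}0&-3\\2&0\end{pmatrix}=6\ne0$. This is a simple intersection of the projective cubics $\partial_zG_1=0$, $\partial_wG_1=0$ at the point $[z:w:t]=[1:0:0]$ at infinity, and by the symmetry $z\leftrightarrow w$ there is another at $[0:1:0]$. These are the only intersections at infinity, since the leading forms $2zw^2$ and $2z^2w$ vanish together only if $zw=0$. As both are isolated, and a common component of the cubics would meet the line at infinity, there is no common component. By B\'ezout the number of critical points of $G_1$ in $\mathbb C^2$ is $9-2=7$ with multiplicity, so the seven real ones are all of them and are nondegenerate.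

\emph{The case $h\ne0$ small.} The seven nondegenerate points persist and stay real. By the implicit function theorem the solution at $[1:0:0]$ persists too, with $t=-\frac h6+O(h^2)$ and $w=O(h^2)$. Now $t\ne0$, so it is a critical point in $\mathbb C^2$, and since $|w|<1$ in the chart, its $w$-coordinate has smaller modulus than its $z$-coordinate: it is not real. In the same way, a nonreal critical point arises from $[0:1:0]$. Since there are nine critical points in total, $G_a$ has exactly seven real and two nonreal critical points.

This also shows why the limit value $a=1$ itself is of no use: $G_1-c_0$ has (N), by the estimates in the proof of Lemma~\ref{lem:exists}, and all its finitely many critical points in $\mathbb C^2$ \emph{are} real; the two missing points are at infinity. (The germ $f_1$ has infinite Milnor number.)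

For the general proof two things have to be added. The polynomials with (N) do not form a compact family, so we first normalize them by translation and scaling. And in the limit the intersection at $[1:0:0]$ may fail to be simple, or even isolated; we must see what happens then.

\section{The main proposition}

\begin{proposition}\label{prop:main}
There is $\eta_0\in(0,\frac1{16})$ such that if $0<|a-1|<\eta_0$ and $P=f_a+(\text{terms of degree}\le3)$ is a real polynomial all of whose critical points in $\mathbb C^2$ are real, then $P$ does not have \textup{(N)}.
\end{proposition}

\begin{proof}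
Suppose not. Then there are $a_k\to1$, $a_k\neq1$, and real polynomials $P_k=f_{a_k}+(\deg\le3)$ with all critical points real, all having (N). Put $T_k=f_{a_k}$, so $T_k\to r^4$.

\paragraph{Normalization.} The space of real cubic forms is the direct sum of $\{\mathrm{Re}(\gamma z^3):\gamma\in\mathbb C\}$ and $\{r^2\cdot\text{linear}\}$. Translation by $s\in\mathbb R^2$ leaves the quartic part unchanged and adds $s\cdot\nabla T_k$ to the cubic part. For $T=r^4$ we have $s\cdot\nabla T=4r^2(s\cdot p)$, where $p=(x,y)$. So for large $k$ the component of $s\cdot\nabla T_k$ in the second summand depends on $s$ invertibly, and after a translation the cubic part of $P_k$ is of the form $C_k=\mathrm{Re}(\gamma_kz^3)$. Write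
\[
P_k=T_k+C_k+q_k+l_k+c_k
\]
with cubic, quadratic, linear and constant parts $C_k,q_k,l_k,c_k$, and, with fixed norms on the spaces of forms,
\[
M_k=\max\bigl(\|C_k\|,\|q_k\|^{1/2},\|l_k\|^{1/3}\bigr).
\]
If $M_k=0$, then $W_{P_k}=\{T_k<-c_k\}$ is empty or star-shaped about $0$, so it does not have four components, contradicting (N). Hence $M_k>0$. Replacing $P_k(p)$ by $P_k(M_kp)/M_k^4$ keeps $T_k$, the reality of the critical points and (N), and makes $M_k=1$. Pass to a subsequence such that
\[
G_k:=P_k-c_k\longrightarrow P^\circ=r^4+C+q+l,\qquad (C,q,l)\neq(0,0,0).
\]
Nothing is assumed about the constants $c_k$, which do not affect critical points.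

\paragraph{Step 1: the limit is a function of $r^2$.} In the coordinates $z=x+iy$, $w=x-iy$ write
\[
C=\tfrac12(\gamma z^3+\bar\gamma w^3),\qquad q=\beta z^2+2\nu zw+\bar\beta w^2,\qquad l=\delta z+\bar\delta w,
\]
where $\nu$ is real because $q$ is. We claim that $\gamma=\beta=\delta=0$.

As in Section~\ref{sec:example}, look at critical points near the isotropic direction $[1:0:0]$. Put
\[
A_k(w,t)=t^3\,\partial_zG_k(1/t,w/t),\qquad B_k(w,t)=t^3\,\partial_wG_k(1/t,w/t).
\]
These are polynomials in $(w,t)$; for instance $A_k=\partial_zT_k(1,w)+t\,\partial_zC_k(1,w)+t^2\,\partial_zq_k(1,w)+t^3\,\partial_zl_k$. They converge coefficientwise to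
\begin{align*}
A(w,t)&=2w^2+\tfrac32\gamma\,t+2(\beta+\nu w)t^2+\delta t^3,\\
B(w,t)&=2w+\tfrac32\bar\gamma\,w^2t+2(\nu+\bar\beta w)t^2+\bar\delta t^3 .
\end{align*}
The plan is to solve $B=0$ for $w$ and to substitute the solution into $A$. If the resulting function of $t$ is not identically zero, its zero at $t=0$ survives the perturbation to $A_k,B_k$ and gives a nonreal critical point. (If $\gamma=\beta=\delta=0$, then $A$ and $B$ both vanish on the curve $w=-\nu t^2$, so the argument does not apply.)

Suppose that $(\gamma,\beta,\delta)\ne(0,0,0)$. Since $B(w,0)=2w$, there are $\rho\in(0,\frac12)$ and $\tau>0$ such that for $|t|\le\tau$ the function $B(\cdot,t)$ has exactly one zero $\omega(t)$, a simple one, in $|w|<\rho$, and no zero on $|w|=\rho$. The function $\omega(t)$ is holomorphic with $\omega(0)=0$, and the equation $B=0$ then gives $\omega(t)=O(t^2)$. Hence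
\[
A(\omega(t),t)=\tfrac32\gamma\,t+2\beta\,t^2+\delta\,t^3+O(t^4),
\]
which has a zero at $t=0$ and does not vanish identically. By Rouch\'e's theorem, for large $k$ and $|t|\le\tau$ also $B_k(\cdot,t)$ has exactly one zero $\omega_k(t)$ in $|w|<\rho$. The formula
\[
\omega_k(t)=\frac1{2\pi i}\oint_{|w|=\rho}w\,\frac{\partial_wB_k(w,t)}{B_k(w,t)}\,dw
\]
shows that $\omega_k$ is holomorphic and converges to $\omega$ uniformly. So $A_k(\omega_k(t),t)\to A(\omega(t),t)$ uniformly on $|t|\le\tau$, and by Hurwitz's theorem $A_k(\omega_k(t),t)$ has a zero $t_k$ with $|t_k|<\tau$ for large $k$. Put $w_k=\omega_k(t_k)$. Then $A_k=B_k=0$ at $(w_k,t_k)$ and $|w_k|<\frac12$.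

If $t_k=0$, then $\nabla T_k$ vanishes at the nonzero point $(z,w)=(1,w_k)$, contrary to \eqref{eq:nograd}. This is where $a_k\neq1$ is used. If $t_k\neq0$, then $(z,w)=(1/t_k,w_k/t_k)$ is a critical point of $P_k$ with $|w|<\frac12|z|$, so it is not real. This contradicts the assumption on $P_k$ and proves the claim.

Consequently
\[
P^\circ=r^4+2\nu r^2,\qquad\nu\in\mathbb R\setminus\{0\},
\]
where $\nu\ne0$ because $(C,q,l)\neq(0,0,0)$. In particular $C_k\to0$, $l_k\to0$ and $q_k\to2\nu r^2$.

\paragraph{Step 2: $\nu>0$ is impossible.} We have $\mathrm{Hess}(r^4)=4r^2I+8pp^{\mathsf T}\ge4r^2I$, and $T_k\to r^4$, so $\mathrm{Hess}\,T_k\ge2|p|^2I$ for large $k$. The Hessian of $C_k$ is linear in $p$ with coefficients tending to $0$, and $\mathrm{Hess}\,q_k\to4\nu I$. Hence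
\[
\mathrm{Hess}\,P_k\ge\bigl(2|p|^2-\epsilon_k|p|+4\nu-\epsilon_k\bigr)I,\qquad 0\le\epsilon_k\to0,
\]
with $\epsilon_k$ independent of $p$. The bracket is at least $4\nu-\epsilon_k-\epsilon_k^2/8$, positive for large $k$. So $P_k$ is convex and $W_{P_k}$ is convex, hence connected, contradicting (N).

\paragraph{Step 3: $\nu<0$ is impossible.} Replacing $P_k(p)$ by $P_k(\sqrt{|\nu|}\,p)/\nu^2$, and $c_k$ by $c_k/\nu^2$, we may assume that
\[
P_k-c_k\longrightarrow r^4-2r^2=(r^2-1)^2-1
\]
coefficientwise. Now $P_k$ may well have several negative regions, and we show that the minima in them are in convex position.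

\emph{All local minima of $P_k$ lie in $\frac12<r<2$ for large $k$.} Since $|\nabla r^4|=4r^3$, we have $|\nabla T_k|\ge2r^3$ on $\mathbb R^2$ for large $k$, while the gradient of the other terms of $P_k$ is bounded by $\mathrm{const}\cdot(1+r^2)$ uniformly in $k$. So all real critical points of $P_k$ lie in a fixed disc $r\le R$, where we may take $R>2$. The Hessian of $r^4-2r^2$ at $0$ is $-4I$, so there is a fixed disc $r<\rho$, $\rho<\frac12$, on which $\mathrm{Hess}\,P_k$ is negative definite for large $k$; it contains no local minimum. On $\{\rho\le r\le\frac12\}\cup\{2\le r\le R\}$ the gradient of $P_k$ converges uniformly to that of $(r^2-1)^2$, which does not vanish there. So there are no critical points in this set for large $k$.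

\emph{They lie on a convex curve.} On $[\frac12,2]\times S^1$ consider, in polar coordinates, $\varphi_k=r^{-1}\partial_rP_k$. It converges to $4(r^2-1)$ uniformly with all derivatives. The limit is negative at $r=\frac12$, positive at $r=2$, and has $r$-derivative $8r\ge4$. Hence for large $k$ and each $\theta$ the function $\varphi_k(\cdot,\theta)$ has exactly one zero $r=\rho_k(\theta)$ in $[\frac12,2]$, and $\rho_k$ is smooth by the implicit function theorem. Uniform convergence gives $\rho_k\to1$ uniformly. Differentiating $\varphi_k(\rho_k(\theta),\theta)=0$ once and twice (arguments omitted),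
\[
\partial_r\varphi_k\,\rho_k'+\partial_\theta\varphi_k=0,\qquad
\partial_r\varphi_k\,\rho_k''+\partial_r^2\varphi_k\,\rho_k'^2+2\,\partial_r\partial_\theta\varphi_k\,\rho_k'+\partial_\theta^2\varphi_k=0 .
\]
All $\theta$-derivatives of $\varphi_k$ tend to $0$ uniformly, so $\rho_k'\to0$ and then $\rho_k''\to0$ uniformly. Therefore $\rho_k^2+2\rho_k'^2-\rho_k\rho_k''\to1$ uniformly. This is the numerator of the curvature of the simple closed curve $\Gamma_k=\{r=\rho_k(\theta)\}$, so for large $k$ the curvature is positive and $\Gamma_k$ bounds a compact convex region $K_k$. Every local minimum of $P_k$ satisfies $\partial_rP_k=0$ and $\frac12<r<2$, so it lies on $\Gamma_k=\partial K_k$.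

\emph{Contradiction.} Let $A_0,\dots,A_3$ be the components of $W_{P_k}$ from (N). Each is bounded and open, with $P_k<0$ inside and $P_k=0$ on the boundary, so $A_i$ contains a local minimum $m_i$ of $P_k$. By Lemma~\ref{lem:line}(b) we may use the points $m_i$ in (N): $m_0$ is in the interior of the triangle $m_1m_2m_3$. The triangle is contained in the convex set $K_k$, so its interior is contained in the interior of $K_k$. But $m_0\in\partial K_k$, a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

Let $\eta_0$ be as in Proposition~\ref{prop:main} and $0<|a-1|<\eta_0$. Choose the ball $B_0\subset\mathbb R^9$ of Section~\ref{sec:family} so small that the leading forms $f_{a'}$ of all $f_\lambda$, $\lambda\in B_0$, satisfy $0<|a'-1|<\eta_0$. By Proposition~\ref{prop:main}: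
\begin{equation}\label{eq:star}
\text{if $\lambda\in B_0$ and $f_\lambda$ has (N), then not all nine critical points of $f_\lambda$ in $\mathbb C^2$ are real.}
\end{equation}
For $n=2$ and the deformation \eqref{eq:F}, this together with Lemmas~\ref{lem:const} and~\ref{lem:exists} already gives a component as required. The general case is reduced to this one by comparing an arbitrary versal deformation with \eqref{eq:F}.

Let $\hat F(x,\lambda)=F(x_1,x_2,\lambda)+\sum_{i\ge3}\sigma_ix_i^2$. The critical points of $\hat F(\cdot,\lambda)$ are those of $f_\lambda$, supplemented by zero coordinates $x_3=\dots=x_n=0$, with the same values and multiplicities. Let $F'(x,\lambda')$, $\lambda'\in(\mathbb R^k,0)$, be any real analytic versal deformation of $f$. Since $\hat F$ is versal, there are real analytic germs $g,\theta$ with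
\[
F'(x,\lambda')=\hat F(g(x,\lambda'),\theta(\lambda')),\qquad g(x,0)=x,\quad\theta(0)=0 .
\]

\paragraph{$\theta$ is a submersion at $0$.} Differentiating with respect to $\lambda_i'$ at $0$, modulo the Jacobian ideal,
\[
\partial_{\lambda_i'}F'|_{\lambda'=0}\equiv\sum_{j=1}^9\partial_i\theta_j(0)\,e_j .
\]
The left sides span $Q_f$. Indeed, for any germ $\varphi$ the deformation $f+s\varphi$ is induced from $F'$, say $f+s\varphi=F'(\tilde g(x,s),\tilde\theta(s))$, and differentiating at $s=0$ gives $\varphi\equiv\sum_i\tilde\theta_i'(0)\,\partial_{\lambda_i'}F'|_{\lambda'=0}$ modulo the Jacobian ideal. (This is the only use of the versality of $F'$.) As the $e_j$ form a basis of $Q_f$, the Jacobian matrix of $\theta$ at $0$ has rank $9$. In particular, the image under $\theta$ of any neighborhood of $0$ contains a neighborhood of $0\in\mathbb R^9$.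

\paragraph{Comparison of critical points.} Fix a sufficiently small closed ball $D=D_\varepsilon\subset\mathbb C^n$ centered at $0$, of radius $\varepsilon$, and write $g(x,\lambda')=x+h(x,\lambda')$ for the complexified map, so $h(\cdot,0)=0$. Choose the ball $B\subset\mathbb R^k$ so small that the convention of Section~\ref{sec:intro} holds and for all $\lambda'\in B$:
\begin{itemize}
\item the relation between $F'$ and $\hat F$ holds near $D$, and $|h|<\varepsilon/2$, $\|\partial_xh\|\le\frac12$ on $D$;
\item $\theta(\lambda')\in B_0$, and all nine critical points of $\hat F(\cdot,\theta(\lambda'))$ have modulus less than $\varepsilon/2$.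
\end{itemize}
Then $g(\cdot,\lambda')$ has invertible derivative and is injective on $D$, as $|g(x,\lambda')-g(x',\lambda')|\ge\frac12|x-x'|$. Its image contains every $y$ with $|y|<\varepsilon/2$, because $x\mapsto y-h(x,\lambda')$ is a contraction of $D$ into its interior and its fixed point $x$ satisfies $g(x,\lambda')=y$. Hence $x\mapsto g(x,\lambda')$ is a bijection from the critical points of $F'_{\lambda'}$ in $D$ to all nine critical points of $\hat F_{\theta(\lambda')}$, preserving values and multiplicities.

Real points correspond to real points. For real $\lambda'$ the map $g(\cdot,\lambda')$ commutes with complex conjugation, so it maps real points to real points. If $g(x,\lambda')$ is real, then $g(\bar x,\lambda')=g(x,\lambda')$ and $x=\bar x$ by injectivity.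

\paragraph{Conclusion.} The discriminant of $F'$ in $B$ is $\Sigma'=\theta^{-1}(\Sigma)\cap B$, and $\theta$ maps each component of $B\setminus\Sigma'$ into one component of $B_0\setminus\Sigma$. As $\theta(B)$ contains a neighborhood of $0$, Lemma~\ref{lem:exists} gives $\lambda_0'\in B$ with $\theta(\lambda_0')\notin\Sigma$ such that $f_{\theta(\lambda_0')}$ has (N). Let $U$ be the component of $B\setminus\Sigma'$ containing $\lambda_0'$. By Lemma~\ref{lem:const}, $f_{\theta(\lambda')}$ has (N) for all $\lambda'\in U$. By \eqref{eq:star} and the comparison of critical points, for no $\lambda'\in U$ are all nine critical points of $F'_{\lambda'}$ in $D$ real. \qed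

\section{Proof of Theorem~\ref{thm:supp}}

For large $a$ the leading form is dominated by $x^2y^2$, and minima can run off to infinity along the four coordinate half-axes. This leaves room for another minimum inside a triangle formed by three of them. Let $a=\frac1{2\eta}$ with $\eta>0$ small. With $x=\eta^{1/4}u$, $y=\eta^{1/4}v$ we have $f_a=u^2v^2+\eta(u^4+v^4)$. Put
\[
P_0=(u^2-1)(v^2-1)-16uv-20(u+v),\qquad P_\eta=P_0+\eta(u^4+v^4),\qquad K=25.25 .
\]
We show that for small $\eta$ the polynomial $P_\eta-K$ has nine real nondegenerate critical points and property (N).

\paragraph{Critical points of $P_0$ in $\mathbb C^2$.} The equations are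
\[
2u(v^2-1)-16v-20=0,\qquad 2v(u^2-1)-16u-20=0 .
\]
Their difference is $(v-u)(2uv-14)=0$.
\begin{itemize}
\item If $u=v$, then $2u^3-18u-20=2(u+2)(u^2-2u-5)=0$, so $u=-2$ or $u=1\pm\sqrt6$.
\item If $uv=7$, the sum of the equations, $(2uv-18)(u+v)-40=0$, gives $u+v=-10$, so $\{u,v\}=\{-5\pm\sqrt{18}\}$.
\end{itemize}
So there are five critical points, all real. Their types follow from $P_{uu}=2(v^2-1)$, $P_{vv}=2(u^2-1)$, $P_{uv}=4uv-16$ (for $P=P_0$).
\begin{itemize}
\item At $(-2,-2)$ the Hessian is $\mathrm{diag}(6,6)$: a minimum, with value $9-64+80=25$.
\item At $u=v=s=1\pm\sqrt6$ we have $s^2=2s+5=7\pm2\sqrt6$, and the determinant of the Hessian is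
\[
4(s^2-1)^2-(4s^2-16)^2=(14-2s^2)(6s^2-18)=-288\mp96\sqrt6<0 .
\]
Both points are saddles. The value is $(2s+4)^2-16(2s+5)-40s=-48s-44$, that is, $-92-48\sqrt6<0$ for $s=1+\sqrt6$ and $48\sqrt6-92\approx25.58$ for $s=1-\sqrt6$.
\item At the two points with $uv=7$, $u+v=-10$ we have $u^2+v^2=86$ and $(u^2-1)(v^2-1)=49-86+1=-36$. The determinant of the Hessian is $4\cdot(-36)-12^2<0$: saddles, with value $-36-112+200=52$.
\end{itemize}

\paragraph{Critical points of $P_\eta$.} For small $\eta$, five nondegenerate real critical points lie near those of $P_0$, with the same types and nearby values. To find the others, rescale $u$: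
\[
\eta P_\eta(\eta^{-1/2}U,v)=U^4-U^2+U^2v^2+O(\eta^{1/2})\quad\text{coefficientwise}.
\]
At $(U,v)=(\pm\frac1{\sqrt2},0)$ the limit has critical points with value $-\frac14$ and Hessian $\mathrm{diag}(12U^2-2,2U^2)=\mathrm{diag}(4,1)$: nondegenerate minima. So $P_\eta$ has two real nondegenerate minima
\[
E,W=\Bigl(\bigl(\pm\tfrac1{\sqrt2}+o(1)\bigr)\eta^{-1/2},\,o(1)\Bigr)
\]
(sign $+$ for $E$), with values tending to $-\infty$. By the symmetry $u\leftrightarrow v$ there are two more, $N,S=\bigl(o(1),(\pm\frac1{\sqrt2}+o(1))\eta^{-1/2}\bigr)$ (sign $+$ for $N$). We have nine distinct real nondegenerate critical points. By B\'ezout these are all critical points of $P_\eta$ in $\mathbb C^2$: five minima and four saddles. For small $\eta$ the number $K$ is not a critical value. All five minima have values below $K$, and exactly one saddle does, the one near $(1+\sqrt6,1+\sqrt6)$.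

\paragraph{The negative regions of $P_\eta-K$.} Since $P_\eta$ is proper and bounded below, Morse theory says that the compact surface $\{P_\eta\le K\}$ has Euler characteristic (minima minus saddles below $K$) $5-1=4$. Each of its components is a compact connected planar surface with nonempty boundary, so it has Euler characteristic at most $1$. Hence there are at least four components. Each contains a minimum.

On the other hand, $E$ and $N$ lie in one component of $\{P_\eta<K\}$. Go from $E$ to the $u$-axis, along it to $(1,0)$, then to $(1,1)$:
\begin{itemize}
\item on the short vertical segment from $E$ to $v=0$: $\eta P_\eta=-\frac14+o(1)<0$;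
\item on $v=0$, $1\le u\le\eta^{-1/2}$: $P_\eta=1-u^2-20u+\eta u^4\le1-20u<0$, as $\eta u^4\le u^2$;
\item on $u=1$, $0\le v\le1$: $P_\eta=-16v-20(1+v)+\eta(1+v^4)<0$.
\end{itemize}
The reflection $u\leftrightarrow v$ continues the path from $(1,1)$ to $N$. So the five minima occupy at most four components of $\{P_\eta\le K\}$, hence exactly four. Therefore $p_0^\eta$ (the minimum near $(-2,-2)$), $N$, $W$, $S$ lie in four different components of $\{P_\eta\le K\}$, and all the more of $\{P_\eta<K\}=W_{P_\eta-K}$.

\paragraph{Property (N).} The edge $NS$ of the triangle $NWS$ lies in the strip $|u|=o(1)$, and $W$ and $p_0^\eta\approx(-2,-2)$ are both on the left of it. Scaled by $\eta^{1/2}$, the vertices $N,W,S$ tend to $(0,\frac1{\sqrt2})$, $(-\frac1{\sqrt2},0)$, $(0,-\frac1{\sqrt2})$ and $p_0^\eta$ tends to the origin, which lies strictly on the inner side of the limits of the lines $NW$ and $WS$. So for small $\eta$ the point $p_0^\eta$ is in the interior of the triangle $NWS$, and $P_\eta-K$ has (N).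

\paragraph{Conclusion.} Fix such an $\eta$, and let $R(x,y)$ be $P_\eta-K$ written in the coordinates $x,y$. It has leading form $f_a$ and no cubic terms, so $R\in f_a+\mathrm{span}(e_j)$. The polynomials $t^4R(x/t,y/t)$, $t\to0^+$, are of the form $f_{\lambda(t)}$ with $\lambda(t)\to0$. They have (N) and nine real nondegenerate critical points, which tend to $0$, and $\lambda(t)\notin\Sigma$ because $K$ is not a critical value of $P_\eta$. Given a sufficiently small ball $B$, take $t$ with $\lambda(t)\in B$. By Lemma~\ref{lem:const} (with $B_0=B$) the component of $B\setminus\Sigma$ containing $\lambda(t)$ has (N) throughout, and it contains the Morsification $f_{\lambda(t)}$, all of whose nine critical points are real. \qed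

\begin{thebibliography}{9}
\bibitem{V} V.A. Vassiliev, \emph{A few problems on monodromy and discriminants}, arXiv:1504.01997 (2015).
\end{thebibliography}

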